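# Compact orientable triangulable manifolds from finite alternating quasigroups

## 1. Latin squares that glue triangles

A quasigroup is a set $A$ with a product $A\times A\to A$ such that in the equation $ab=c$ any two of $a,b,c$ determine the third. When $A$ is finite, its multiplication table is a Latin square: every symbol occurs once in each row and once in each column.

A quasigroup produces a surface. For each ordered pair $(a,b)$ with $ab\ne ba$, take an equilateral triangle $T(a,b)$ of side $1$. Its vertices are labelled $a$, $b$, and its third vertex, the apex, is labelled $ab$. Glue edges isometrically, with labels matched, by two rules.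

* (a) The base of $T(a,b)$, with labels $a,b$, is glued to the base of $T(b,a)$.
* (b) The edge of $T(a,b)$ opposite $a$ is glued to the edge of $T(b,w)$ opposite $w$, where $w$ is the solution of $bw=ab$. The edge of $T(a,b)$ opposite $b$ is glued to the edge of $T(w,a)$ opposite $w$, where $w$ is the solution of $wa=ab$.

Let us check that (b) makes sense. Take the first half. If $wb=bw$, then $wb=ab$, so $w=a$, so $ba=bw=ab$, which is excluded. Hence $T(b,w)$ exists. Applying (b) to its edge opposite the second entry $w$ leads to $T(w',b)$ with $w'b=bw=ab$, so $w'=a$ and we are back where we started. The second half is the same: if $aw=wa=ab$, then $w=b$ and $ba=wa=ab$, which is excluded; and going back leads to $T(a,w'')$ with $aw''=wa=ab$, so $w''=b$. Since $a\neq b$, neither $T(b,a)$, $T(b,w)$ nor $T(w,a)$ equals $T(a,b)$. So every edge is glued to exactly one other edge, in a different triangle.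

Remove all vertices. What is left is a flat surface without boundary, the open serenation $\mathrm{oser}(A)$. Give each component $C$ the length metric (the infimum of lengths of paths), let $\widehat C$ be its metric completion, and let $E(C)$ be the set of points of $\widehat C$ that have an open neighbourhood homeomorphic to $\mathbb R^2$. The disjoint union of the $E(C)$ is the serenation $\mathrm{ser}(A)$. We ask which compact surfaces arise in this way from a *finite* Latin square.

**Example ($\mathbb Z/3$ with subtraction).** Let $A=\mathbb Z/3$ with product $a-b$. Then $a-b\ne b-a$ exactly when $a\ne b$, so there are six triangles. Those with apex $1$ are $T(1,0),T(2,1),T(0,2)$. By (b), the edge of $T(1,0)$ opposite $1$ is glued to an edge of $T(0,w)$ with $0-w=1$, so $w=2$. In general the edge of $T(a,b)$ opposite $a$ goes to $T(b,2b-a)$. So the three triangles go once around the apex $1$ and form a disk with boundary circle $0,1,2$. The triangles $T(0,1),T(1,2),T(2,0)$ form a second such disk with apex $2$. Rule (a) glues $T(a,b)$ to $T(b,a)$, so it glues the two disks along their boundaries. The result is the surface of a triangular bipyramid: two apexes, and the equator $0,1,2$. (The apex labelled $1$ and the base vertex labelled $1$ are different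 points.) So the glued complex is a sphere. Whether the metric completion gives the sphere back is the subject of the next section.

## 2. A criterion for the completion to restore the removed faces

The completion step is the same in all dimensions, so we do it once for all $n\ge2$. The purpose of the lemma is to replace $\widehat C$, a metric object, by a compact quotient space that can be computed combinatorially.

Let $\Delta_i$ $(i\in I)$ be finitely many regular Euclidean $n$-simplices of edge length $1$, with facets glued in pairs by isometries, each facet to exactly one other facet, which lies in a different simplex. Let $X$ be the quotient of $\bigsqcup_i\Delta_i$ by the equivalence relation generated by the gluings of closed facets. Let $\Delta_i^*$ be $\Delta_i$ minus its faces of dimension $\le n-2$, and let $C\subset X$ be the union of the images of the $\Delta_i^*$. A gluing carries faces to faces of the same dimension. Hence $C$ is the complement of the image of the low-dimensional faces. It is open in $X$, because its preimage is open, and dense, because $\Delta_i^*$ is dense in $\Delta_i$. A point in an open facet is identified with exactly one other point, and there two half-balls fit together to a Euclidean ball. So $C$ is a flat Riemannian manifold.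 Assume that $C$ is connected, and let $d_C$ be its length metric.

**Lemma 1.** Suppose there is an injective continuous map $\psi\colon X\to\mathbb R^N$ whose restriction to each $\Delta_i$ is Lipschitz. Then the identity of $C$ extends to a homeomorphism $\varphi\colon X\to\widehat C$.

**Step 1: a continuous surjection $\varphi\colon X\to \widehat C$.** Let $j_i\colon\Delta_i^*\to C$ be the natural map and let $p,q\in\Delta_i^*$. We claim that the segment $pq$ stays in $\Delta_i^*$. A point of $\Delta_i^*$ has at most one vanishing barycentric coordinate. At a point strictly between $p$ and $q$ a barycentric coordinate vanishes only if it vanishes at both $p$ and $q$. If this happens, $p$ and $q$ lie in the same open facet, and so does the segment; otherwise the relative interior of the segment lies in the interior of $\Delta_i$. The image of the segment is thus a path in $C$ of length $|p-q|$, so $d_C(j_i(p),j_i(q))\le|p-q|$. A $1$-Lipschitz map into a complete space extends from the dense set $\Delta_i^*$ to a continuous map $\Delta_i\to\widehat C$. If $g\colon F\to F'$ is a gluing of facets $F\subset\Delta_i$, $F'\subset\Delta_k$, then $j_i=j_k\circ g$ on the open facet, which is dense in $F$, so the extensions agree along $g$ on all of $F$. Hence they induce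 a continuous map $\varphi\colon X\to\widehat C$ that is the identity on $C$. Its image is compact, hence closed, and it contains the dense set $C$. So $\varphi$ is onto.

**Step 2: $\varphi$ is injective.** Let $\Lambda$ be a common Lipschitz constant for the maps $\psi|_{\Delta_i}$. Every point of $C$ has a small neighbourhood that is a Euclidean ball meeting one or two of the simplices. On such a ball $\psi$ is $\Lambda$-Lipschitz: cut a segment of the ball where it crosses the common facet. Given a path in $C$ of length $\ell$ from $p$ to $q$, divide it so finely that each piece lies in one such ball, and add up; this gives $|\psi(p)-\psi(q)|\le\Lambda\ell$. Taking the infimum over paths, $|\psi(p)-\psi(q)|\le\Lambda\,d_C(p,q)$ on $C$. So $\psi|_C$ extends to a continuous map $\hat\psi\colon\widehat C\to\mathbb R^N$. The continuous maps $\hat\psi\circ\varphi$ and $\psi$ agree on the dense set $C$, hence on $X$. Since $\psi$ is injective, so is $\varphi$.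

A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. $\square$

In the $\mathbb Z/3$ example, barycentric coordinates with respect to the five vertices of the bipyramid give an injective map to $\mathbb R^5$, affine on each triangle. So $\widehat C$ is the sphere, and $\mathrm{ser}(\mathbb Z/3,-)\cong S^2$.

## 3. Every compact orientable surface comes from a finite Latin square

**Proposition 2.** Every connected compact orientable triangulable surface $M$ without boundary is homeomorphic to a component of $\mathrm{ser}(A)$ for some finite quasigroup $A$.

Let $K$ be a finite simplicial complex with $|K|\cong M$, with vertex set $V$ and set of triangles $S$. We use the textbook facts about triangulated closed orientable surfaces: every edge lies in exactly two triangles; the triangles at a vertex form one cycle, consecutive ones sharing an edge at that vertex; and the triangles can be oriented coherently, so that the two triangles at an edge induce opposite directions on it. (Section 9 proves what is needed of this in every dimension.)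

**Step 1: a partial Latin square that describes $K$.** If $\sigma$ has positive ordering $(u,v,w)$, call $(u,v)$, $(v,w)$, $(w,u)$ its positive edges. We want a product in which
$$uv=\sigma\quad\text{whenever }(u,v)\text{ is a positive edge of }\sigma. \tag{1}$$
This is a partial multiplication on $D=V\sqcup S$, and it breaks no Latin rule: an ordered edge is positive for exactly one of its two triangles, so a cell gets one value; and given $\sigma$ and a vertex $u$ of it, exactly one positive edge of $\sigma$ starts at $u$ and exactly one ends at $u$, so $\sigma$ appears at most once in each row and column.

**Step 2: complete it to a finite Latin square.** Let $d=|D|$. Fill the empty cells of the $D\times D$ table with new symbols, all different. Let $A$ be a set with $N\ge 2d$ elements that contains $D$ and all new symbols.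

Form the bipartite graph with the $d$ rows on one side and the $N$ symbols on the other, joining a row to a symbol that does not occur in it. Rows have degree $N-d$, and symbols have degree at most $d\le N-d$. By König's edge-coloring theorem, the edges can be colored with $N-d$ colors so that edges sharing an endpoint have different colors. Every row meets each color exactly once. Use $A\setminus D$ as the set of colors and put into cell $(r,c)$ the symbol joined to $r$ by the edge of color $c$. Now each row contains each symbol once, and no column has a repeated symbol. We have a Latin rectangle with rows $D$ and columns $A$.

Given a Latin rectangle with $k<N$ rows and $N$ columns, join each column to the symbols missing from it. Each column has degree $N-k$, and each symbol occurs in $k$ columns, so it also has degree $N-k$. By Hall's theorem a regular bipartite graph of positive degree has a perfect matching, and the matching is one more row. Repeat until there are $N$ rows. The result is a finite quasigroup on $A$ satisfying (1).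

**Step 3: the triangles of $A$ near $K$ are those of a subdivision of $K$.** Let $K'$ be $K$ with each triangle $\sigma$ subdivided into three from its barycenter $b_\sigma$. If $(u,v)$ is a positive edge of $\sigma=(u,v,w)$, then $uv=\sigma$, while $vu=\sigma'$ is the other triangle at this edge. So $T(u,v)$ exists; identify it with the triangle $u\,v\,b_\sigma$ of $K'$. Rule (a) glues it along $uv$ to $T(v,u)$, the small triangle across the edge. In rule (b), the solution of $vy=\sigma$ is $y=w$, because $(v,w)$ is positive; so the edge $v\,b_\sigma$ is glued to the same edge of $T(v,w)=v\,w\,b_\sigma$. Likewise $u\,b_\sigma$ is glued to the same edge of $T(w,u)$. So the triangles $T(u,v)$ with $(u,v)$ positive are glued only among themselves, exactly along common edges in $K'$. Any two of them are connected by gluings: the three inside one $\sigma$ are, one can pass between neighbouring triangles of $K$, and any two triangles of $K$ are joined through edges because $K$ is connected and the triangles at each vertex form a cycle. So they make up one component $C$. The map from the glued complex $X$ to $|K'|$ is continuous and onto, and it is one-to-one: at a vertex in $V$ and at a barycenter, the small triangles meeting there form one cycle of gluings. By compactness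 $X\cong|K'|=|K|\cong M$.

**Step 4: completion.** Barycentric coordinates on $K'$ are injective and affine on triangles, so Lemma 1 gives $\widehat C\cong M$. As $M$ is a surface, $E(C)=\widehat C$, which is connected and is a component of $\mathrm{ser}(A)$. $\square$

What changes for $n\ge3$? Steps 1, 3 and 4 have natural analogues, which will need care at low-dimensional faces. Step 2 is the real difficulty. The table becomes an $n$-dimensional array, it must be invariant under even permutations of the coordinates, and it must still be finite.

## 4. Alternating $n$-quasigroups and their simplices

From here on $n\ge2$, and manifolds are without boundary. For $x\in A^n$ and $\alpha\in S_n$ put $x\alpha=(x_{\alpha(1)},\dots,x_{\alpha(n)})$, so $(x\alpha)\beta=x(\alpha\beta)$, and put $x'=x(1\,2)=(x_2,x_1,x_3,\dots,x_n)$.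

**Definition (alternating $n$-quasigroup).** An $n$-quasigroup is a set $A$ with an operation $f\colon A^n\to A$ such that $f(x_1,\dots,x_n)=x_{n+1}$ has a unique solution in any one of the $x_i$ whenever the other $n$ of them are fixed. It is alternating if $f(x\alpha)=f(x)$ for all $x\in A^n$ and all $\alpha\in\mathrm{Alt}_n$. For $n=2$ this last condition is vacuous.

**Definition (open serenation).** Let $A$ be an alternating $n$-quasigroup. A tuple $x\in A^n$ is admissible if $f(x)\neq f(x')$. Admissible tuples are equivalent if they differ by an even permutation of coordinates; equivalent tuples have the same value of $f$. For each class $[x]$ take a regular Euclidean $n$-simplex $\Delta_{[x]}$ of edge length $1$ with vertices labelled $x_1,\dots,x_n$ and an apex labelled $z=f(x)$. Glue facets isometrically, matching labels: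

* (a) the facet of $\Delta_{[x]}$ opposite the apex is glued to the facet of $\Delta_{[x']}$ opposite its apex;
* (b) for $1\le p\le n$ pick $q\le n$, $q\ne p$, and let $y_p=x_q$, $y_q=w$, $y_i=x_i$ for $i\neq p,q$, where $w$ is the unique element with $f(y)=z$. The facet of $\Delta_{[x]}$ opposite $x_p$ is glued to the facet of $\Delta_{[y]}$ opposite $w$; the labels $x_i$ $(i\ne p)$ and the apex $z$ are matched.

The resulting complex with the images of all faces of dimension $\le n-2$ removed is $\mathrm{oser}(A)$, a smooth flat Riemannian $n$-manifold.

**Lemma 3.** Admissible tuples have pairwise distinct entries. The gluings are well defined and involutive, the tuple $y$ in (b) is admissible, and every facet is glued to exactly one other facet, which lies in a different simplex.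

*Proof.* If $\alpha$ is odd, then $x\alpha=x'\big((1\,2)\alpha\big)$ with $(1\,2)\alpha$ even, so $f(x\alpha)=f(x')$. If $x_i=x_j$ with $i\ne j$, then $x=x(i\,j)$, so $f(x)=f(x')$ and $x$ is not admissible. This is the first claim. It also shows that $x$ is admissible if and only if $f(x\alpha)\ne f(x)$ for one, equivalently every, odd $\alpha$.

Rule (a): for $\alpha$ even, $(x\alpha)'=x'\big((1\,2)\alpha(1\,2)\big)\sim x'$, so $[x']$ depends only on $[x]$. Also $x''=x$, and $[x']\ne[x]$ since the values of $f$ differ.

Rule (b), admissibility: the tuple $y(p\,q)$ is $x$ with $x_p$ replaced by $w$. Suppose $f(y(p\,q))=f(y)=z$. Then $w=x_p$ by uniqueness, hence $y=x(p\,q)$ and $z=f(y)=f(x')\ne z$, a contradiction. So $y$ is admissible. The same computation shows $w\ne x_p$: if $w=x_p$, then $y=x(p\,q)$ and $f(y)\neq z$. Hence the entries of $y$ do not form the same set as those of $x$, and $[y]\ne[x]$.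

Independence of $q$: let $q'\ne p,q$. Permuting the places $p,q,q'$ of $y$ by a $3$-cycle, we get the tuple with $x_{q'}$ at place $p$, $x_q$ at $q$ and $w$ at $q'$, the other entries being $x_i$. A $3$-cycle is even, so $f$ takes the value $z$ there. By uniqueness this is the tuple that the choice $q'$ produces, with the same $w$, and it is equivalent to $y$.

Independence of the representative: for $\alpha$ even, the entry $x_p$ stands in $x\alpha$ at place $\alpha^{-1}(p)$. Running (b) on $x\alpha$ with the places $\alpha^{-1}(p),\alpha^{-1}(q)$ asks for a tuple that agrees with $y\alpha$ except possibly at place $\alpha^{-1}(q)$. Since $f(y\alpha)=f(y)=z$, uniqueness gives $y\alpha$ itself.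

Involutive: apply (b) to $y$ and its facet opposite $y_q=w$, with the places $q$ and $p$ in the roles of $p$ and $q$. The new tuple has $y_p=x_q$ at place $q$, an unknown at place $p$, the other entries $x_i$, and value $z$. By uniqueness it is $x$. $\square$

**Example (an alternating $3$-quasigroup of order $8$ giving $S^3$).** If $f$ is invariant under all of $S_n$, nothing is admissible and $\mathrm{oser}(A)=\emptyset$. So we want an operation that is alternating and not symmetric. Let $A=\mathbb F_2^2\times\mathbb F_2$, and let $p,q,r$ be the three nonzero elements of $\mathbb F_2^2$, so $p+q+r=0$. Put
$$f\big((a,i),(b,j),(c,k)\big)=\big(a+b+c,\ i+j+k+g(a,b,c)\big),$$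
where $g=1$ on $(p,q,r),(q,r,p),(r,p,q)$ and $g=0$ elsewhere. If the value and two arguments are given, the first component of the third argument is determined, then $g$ is known, then the bit is determined. So $f$ is a $3$-quasigroup, and it is alternating because $g$ is invariant under cyclic shifts. A tuple is admissible exactly when its first components are $p,q,r$ in some order. Up to even permutation it is given by the bits $i,j,k$ attached to $p,q,r$ and by the parity of the order. The apex is $(0,c)$ with $c=i+j+k+1$ for the cyclic order $(p,q,r)$ and $c=i+j+k$ for the other cyclic order. So for every $(i,j,k,c)\in\mathbb F_2^4$ there is exactly one tetrahedron with vertices $p_i,q_j,r_k$ and apex $z_c$. Rule (a) keeps $i,j,k$ and reverses the parity, so it changes $c$. Rule (b) also reverses the parity but keeps $c$ and two of the bits. The replacement $w$ has the same first component as the removed vertex because the sum of the first components must remain $0$, and its bit is the opposite one. So we get $16$ tetrahedra, all choices of one vertex from each of four pairs, glued along their common faces. This is the boundary of the four-dimensional cross-polytope. Barycentric coordinates in $\mathbb R^8$ and Lemma 1 give $\mathrm{ser}(A)\cong S^3$.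

**Definition (serenation).** As in Section 1: each component $C$ of $\mathrm{oser}(A)$ gets its length metric, $\widehat C$ is the metric completion, $E(C)$ is the set of points of $\widehat C$ with an open neighbourhood in $\widehat C$ homeomorphic to $\mathbb R^n$, and $\mathrm{ser}(A)=\bigsqcup_CE(C)$, a topological $n$-manifold.

**Definition (quasifinite).** A connected compact orientable triangulable $n$-manifold $M$ is quasifinite if $M$ is homeomorphic to a component of $\mathrm{ser}(A)$ for some finite alternating $n$-quasigroup $A$.

These notions come from Charlotte Aten and Semin Yoo, "Orientable triangulable manifolds are essentially quasigroups", arXiv:2110.05660 (2021), where quasifiniteness is phrased for smooth manifolds; here it is applied to triangulable manifolds, which need not be smooth. The known result is that every connected orientable triangulable $n$-manifold is homeomorphic to a component of $\mathrm{ser}(A)$ for some alternating $n$-quasigroup $A$, possibly infinite. The problem is whether every connected compact orientable triangulable manifold is quasifinite.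

## 5. Three theorems and the class of normal pseudomanifolds

"Simplicial complex" means finite simplicial complex, and a triangulation of a compact space is finite.

**Definition (the class $\mathcal K_n$).** It consists of the nonempty finite simplicial complexes $K$ such that

* (K1) every simplex lies in an $n$-simplex, and $\dim K=n$;
* (K2) every $(n-1)$-simplex lies in exactly two $n$-simplices;
* (N) for every simplex $\tau$ and for $\tau=\emptyset$, any two $n$-simplices containing $\tau$ are joined by a sequence of $n$-simplices containing $\tau$, consecutive ones sharing an $(n-1)$-simplex that contains $\tau$;
* (O) the $n$-simplices can be coherently oriented: the two orientations induced on each $(n-1)$-simplex are opposite.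

These are the connected oriented normal pseudomanifolds. For a space $Y$, let $\mathrm{Reg}_n(Y)$ be the set of points with an open neighbourhood homeomorphic to $\mathbb R^n$. In this notation $E(C)=\mathrm{Reg}_n(\widehat C)$.

**Theorem 4 (answer to the problem).** Every connected compact orientable triangulable $n$-manifold, $n\ge2$, is quasifinite.

**Theorem 5 (finite embedding).** Let $n\ge 2$, let $H\le S_n$, let $D$ be a finite set, and let $P\subseteq D^n\times D$ satisfy:

* (i) two elements of $P$ agreeing in $n$ of the $n+1$ coordinates are equal;
* (ii) $(x,z)\in P,\ \alpha\in H\Rightarrow (x\alpha,z)\in P$;
* (iii) if $(x,z)\in P$, then $x_1,\dots,x_n$ are pairwise distinct.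

Then there are a finite set $A\supseteq D$ with $|A|=2^{2|D|}$ and an $n$-quasigroup operation $f$ on $A$ with $f(x\alpha)=f(x)$ for all $x\in A^n$, $\alpha\in H$, and $f(x)=z$ for all $(x,z)\in P$.

**Theorem 6 (classification and converse).** Fix $n\ge2$.

* (a) Up to homeomorphism, the components of the serenations of finite alternating $n$-quasigroups are exactly the spaces $\mathrm{Reg}_n(|K|)$, $K\in\mathcal K_n$.
* (b) A connected compact $n$-manifold $M$ (not assumed orientable or triangulable) is homeomorphic to a component of $\mathrm{ser}(A)$ for some finite alternating $n$-quasigroup $A$ if and only if $M$ is orientable and triangulable.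

**Example (a member of $\mathcal K_3$ that is not a manifold).** Let $T$ be a triangulated torus and $K$ its suspension with cone points $a,b$. The $3$-simplices are $a*t$ and $b*t$ with $t$ a triangle of $T$, and (K1) is clear. A triangle of $K$ is either a triangle $t$ of $T$, lying in $a*t$ and $b*t$, or a cone over an edge of $T$, and that edge lies in two triangles of $T$. So (K2) holds. For (O), orient $a*t$ by an orientation of $T$ and $b*t$ in the opposite way. All simplices of dimension at most $1$ have connected links: the link of $a$ or $b$ is $T$; that of a vertex of $T$ is a suspended circle; that of an edge is a circle. Also $K$ is connected. This and (K1) give (N), by the induction in Step 2 of Section 9, which uses nothing else. Now $|K|\setminus\{a,b\}\cong T\times(-1,1)$ is a $3$-manifold. At $a$ the local homology in degree $2$ is $H_2(|K|,|K|\setminus a)\cong\tilde H_1(T)\cong\mathbb Z^2$, whereas at a point of a $3$-manifold it is $0$. (In degree $3$ it is $\tilde H_2(T)\cong\mathbb Z$, as at a manifold point, so degree $3$ does not detect the singularity.) The same holds at $b$. Hence $\mathrm{Reg}_3(|K|)\cong T\times(-1,1)$, and by Theorem 6(a) this open manifold is a component of $\mathrm{ser}(A)$ for a finite $A$.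

## 6. Why matchings do not fill an alternating array

The analogue of (1) in dimension $n$ prescribes $f(x)=\sigma$ when $x$ is a suitably oriented ordering of a facet of the $n$-simplex $\sigma$. These prescriptions form a set $P$ as in Theorem 5, with $H=\mathrm{Alt}_n$ (Section 10 checks this). We must extend $P$ to a finite alternating $n$-quasigroup. There are two natural attempts.

The first is to add answers freely, one at a time. If $f(x)$ is missing, adjoin a new element $v$ and put $f(x\alpha)=v$ for all $\alpha\in\mathrm{Alt}_n$. If a solution of an equation is missing, adjoin a new element $w$ as the solution, which gives a tuple $y$ with value $z$, and put $f(y\alpha)=z$ for all $\alpha\in\mathrm{Alt}_n$. No conflict arises. Two of the new entries that agree in $n$ coordinates have argument tuples with the same multiset of entries agreeing in at least $n-1$ places, so they are equal. A new entry and an old one agreeing in $n$ coordinates would mean that the value or solution was not missing. But the process never stops: just after an element has been adjoined, it occurs at most once among the arguments of any entry, so, as $n\ge2$, its own value $f(v,\dots,v)$ is undefined. This route leads to an infinite $A$.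

The second is Step 2 of Section 3. Its beginning survives: fill the empty cells of $D^n$ with new symbols, one for each $\mathrm{Alt}_n$-orbit of cells. Two different tuples that are permutations of each other differ in at least two places, so no symbol is repeated along a line. The next move, adding a layer, is where it breaks. For $n=2$ a new column is a matching between rows and symbols, and König's theorem provides all new columns at once. For $n=3$ a new layer $D\times D\times\{t\}$ assigns to each pair $(a,b)$ a symbol not yet used on the line over $(a,b)$, with no symbol repeated for the same $a$ or for the same $b$. So we have to choose triples (first argument, second argument, symbol), no two of which agree in two places. That is not a matching in a bipartite graph, and neither König's nor Hall's theorem says anything about it. On top of this, the layers $D\times D\times\{t\}$, $D\times\{t\}\times D$ and $\{t\}\times D\times D$ are tied together by the symmetry.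

The symmetry also creates arithmetic constraints. Let $f$ be an alternating $3$-quasigroup on $A$ with $3\nmid|A|<\infty$. For each symbol $s$ there are $|A|^2$ triples with value $s$. $\mathrm{Alt}_3$ permutes them with orbits of size $3$ and $1$, the fixed ones being $(a,a,a)$. So the number of $a$ with $f(a,a,a)=s$ is congruent to $|A|^2\not\equiv0$ modulo $3$, hence at least $1$. There are only $|A|$ diagonal cells for $|A|$ symbols, so $a\mapsto f(a,a,a)$ is a bijection. In particular the prescriptions $f(1,1,1)=3$, $f(2,2,2)=3$ satisfy (i) and (ii) but extend to no alternating $3$-quasigroup of order $2^k$. So condition (iii) in Theorem 5 cannot simply be dropped, and a filling that does not watch the whole array may already be lost.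

## 7. Switching cubes in a vector space over $\mathbb F_2$

The way out is not to fill holes at all. Start with an array that is already complete and symmetric, and change it in small places until it has the prescribed entries.

Let $W$ be a finite vector space over $\mathbb F_2$ and
$$C=\{y\in W^{n+1}: y_1+\dots+y_{n+1}=0\}.$$
This is the graph of an $n$-quasigroup operation, invariant under all of $S_n$. For $n=2$, rows $a,a+s$ and columns $b,b+s$ of the addition table, with $s\ne0$, contain only the two symbols $a+b$ and $a+b+s$, in a $2\times2$ Latin subsquare. Exchanging the two symbols there leaves a Latin square. If we want the entry $z$ at $(a,b)$, we switch with $s=a+b+z$. For general $n$ the subsquare becomes the cube of all $(u_1+\varepsilon_1s,\dots,u_{n+1}+\varepsilon_{n+1}s)$, $\varepsilon\in\mathbb F_2^{n+1}$. When $u_1+\dots+u_{n+1}=s$, half of its points lie in $C$, and switching exchanges the two halves. The example of order $8$ in Section 4 is of this kind: there $s=(0,1)$, and the $\mathrm{Alt}_3$-orbit of one cube, but not its mirror image, has been switched.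

One switch is harmless. Many switches are harmless if the cubes are disjoint. The naive labelling $W=\mathbb F_2^D$, $d\mapsto e_d$ for both arguments and values, does not achieve this. Take $n=2$ and the prescriptions $f(a,b)=a$, $f(b,a)=b$, which satisfy (i) and (iii). The first has $s=e_a+e_b+e_a=e_b$, the second has $s=e_a$, and both cubes contain $(e_a+e_b,\,0,\,e_a+e_b)$: rows $e_a+\varepsilon_1e_b$, columns $e_b+\varepsilon_2e_b$ and values $e_a+\varepsilon_3e_b$ for the first; $e_b+\varepsilon_1e_a$, $e_a+\varepsilon_2e_a$, $e_b+\varepsilon_3e_a$ for the second. In the cell $(e_a+e_b,0)$ the first switch puts $e_a$ and the second puts $e_b$.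

The argument coordinates must all use one and the same labelling, because $H$ permutes them. The value coordinate is not moved by $H$, so values may be labelled by *separate* basis vectors $e'_d$. A relabelling of the values at the end undoes the separation. That is enough, as we now see.

## 8. Proof of Theorem 5

Let $W=\mathbb F_2^{D}\oplus\mathbb F_2^{D}$ with basis $e_d,e'_d$ $(d\in D)$, and let $C$ be as above. For $t=(x,z)\in P$ put
$$s_t=e_{x_1}+\dots+e_{x_n}+e'_z,$$
which is nonzero because of $e'_z$, and
$$B_t=\{(e_{x_1}+\varepsilon_1s_t,\dots,e_{x_n}+\varepsilon_ns_t,\ e'_z+\varepsilon_{n+1}s_t):\varepsilon\in\mathbb F_2^{n+1}\}.$$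

**Step 1: the cubes are pairwise disjoint.** This lets all switches be made at once. Let $t=(x,z)\neq t'=(x',z')$ be in $P$ (here $x'$ is just another tuple, not the transpose of $x$), and suppose that $B_t\cap B_{t'}\ne\emptyset$. Comparing the first $n$ coordinates of a common point gives $\varepsilon_i,\varepsilon'_i$ with
$$e_{x_i}+e_{x_i'}=\varepsilon_is_t+\varepsilon'_is_{t'}\qquad(1\le i\le n).\tag{2}$$
The left side has no component in the span of the vectors $e'_d$, so $\varepsilon_ie'_z+\varepsilon'_ie'_{z'}=0$.

Suppose $z\ne z'$. Then $\varepsilon_i=\varepsilon_i'=0$ for all $i\le n$, so (2) gives $x=x'$. Thus $t,t'$ agree in $n$ coordinates, and $t=t'$ by (i), a contradiction.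

Suppose $z=z'$. Then $\varepsilon_i=\varepsilon'_i$, and (2) says $e_{x_i}+e_{x'_i}\in\{0,r\}$, where
$$r=s_t+s_{t'}=\sum_{j=1}^n(e_{x_j}+e_{x_j'}).$$
Let $m$ be the number of $i\le n$ with $x_i\ne x_i'$. If $m\le1$, then $t,t'$ agree in at least $n$ coordinates and are equal by (i). So $m\ge2$. At each $i$ with $x_i\neq x'_i$ we have $e_{x_i}+e_{x_i'}=r\ne0$. So $r=e_a+e_b$ with $a\ne b$, and $x_i\in\{a,b\}$ at each such $i$. By (iii) the $x_i$ are distinct, so $m\le2$. Hence $m=2$. But then the sum defining $r$ has exactly two nonzero terms, both equal to $r$, so $r=2r=0$, a contradiction.

**Step 2: switching gives a quasigroup.** Put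
$$L=\Big(C\setminus\bigcup_tB_t\Big)\cup\bigcup_t(B_t\setminus C).$$
Let $\ell\subset W^{n+1}$ be a line: all coordinates but the $i$-th are fixed, for some $1\le i\le n+1$. We claim $|L\cap\ell|=1$. This says exactly that $L$ is the graph of an $n$-quasigroup operation.

The set $C\cap\ell$ is a single point $c$. If $\ell$ meets no cube, $L\cap\ell=\{c\}$. Suppose $\ell$ meets $B_t$. Since $B_t$ is a product of two-element sets (because $s_t\ne0$), $\ell\cap B_t$ consists of exactly two points, which differ only in $\varepsilon_i$. The coordinate sum of the point of $B_t$ with parameter $\varepsilon$ is
$$s_t+\sum_j\varepsilon_js_t=\Big(1+\sum_{j=1}^{n+1}\varepsilon_j\Big)s_t .\tag{3}$$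
So exactly one of the two points lies in $C$, and it must be $c$. Hence $c\in B_t$. This holds for every cube that $\ell$ meets, and the cubes are disjoint, so $\ell$ meets only $B_t$. Therefore $c\notin L$, and $L\cap\ell$ is the other point of $\ell\cap B_t$.

**Step 3: symmetry and prescribed values.** Let $F$ be the operation on $W$ with graph $L$. For $\alpha\in H$, the map $(y,y_{n+1})\mapsto(y\alpha,y_{n+1})$ preserves $C$. It carries $B_{(x,z)}$ onto $B_{(x\alpha,z)}$, since $s_{(x\alpha,z)}=s_{(x,z)}$; and $(x\alpha,z)\in P$ by (ii). So it permutes the cubes and preserves $L$, which means $F(y\alpha)=F(y)$. For $t=(x,z)\in P$, the point $(e_{x_1},\dots,e_{x_n},e'_z)$ is in $B_t$ with $\varepsilon=0$. By (3) its coordinate sum is $s_t\ne0$, so it lies in $B_t\setminus C\subseteq L$. That is, $F(e_{x_1},\dots,e_{x_n})=e'_z$.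

**Step 4: relabel the values.** Choose a bijection $\pi\colon W\to W$ with $\pi(e'_d)=e_d$ for all $d\in D$; this exists because $W$ is finite. Let $A=W$ and $f=\pi\circ F$, and identify $d\in D$ with $e_d$. Then $f$ is an $H$-invariant $n$-quasigroup operation, $f(x)=z$ for all $(x,z)\in P$, and $|A|=2^{2|D|}$. $\blacksquare$

## 9. Triangulated orientable manifolds lie in $\mathcal K_n$

To run the geometric steps of Section 3 in dimension $n$ we need the facts about triangulations that were textbook for surfaces. In higher dimension the link of a simplex in a triangulated manifold need not be assumed to be a sphere; homology is enough.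

**Lemma 7.** If $|K|$ is homeomorphic to a connected compact orientable $n$-manifold, $n\ge2$, then $K\in\mathcal K_n$.

**Step 1: links, (K1) and (K2).** For $p$ in the interior of a $k$-simplex $\tau$ one has
$$H_j(|K|,|K|\setminus p)\cong\tilde H_{j-k-1}(\mathrm{lk}\,\tau),$$
with $\tilde H_{-1}(\emptyset)=\mathbb Z$ (see Munkres, *Elements of Algebraic Topology*, §§35, 63). At a manifold point the left side is $\mathbb Z$ for $j=n$ and $0$ otherwise. So $\mathrm{lk}\,\tau$ has the reduced homology of $S^{n-k-1}$. If $\mathrm{lk}\,\tau=\emptyset$, then $n-k-1=-1$ and $k=n$. Every simplex lies in a maximal one, whose link is empty, so (K1) holds. If $k=n-1$, the link is $0$-dimensional because $\dim K=n$, and $\tilde H_0=\mathbb Z$, $\tilde H_{-1}=0$, so it consists of two points. This is (K2). If $k\le n-2$, then $\tilde H_{-1}$ and $\tilde H_0$ of the link vanish, so $\mathrm{lk}\,\tau$ is nonempty and connected. With $\mathrm{lk}\,\emptyset=K$, this is also true for $\tau=\emptyset$, since $|K|$ is connected.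

**Step 2: (N), by descending induction on $\dim\tau$** (with $\dim\emptyset=-1$). For $\dim\tau\ge n-1$ it is trivial: two different $n$-simplices containing an $(n-1)$-simplex $\tau$ share $\tau$. Let $\dim\tau\le n-2$, and let $\sigma,\sigma'\supset\tau$ be $n$-simplices. Choose vertices $v\in\sigma\setminus\tau$ and $v'\in\sigma'\setminus\tau$. They are vertices of $\mathrm{lk}\,\tau$, which is connected, so there is an edge path $v=v_0,v_1,\dots,v_m=v'$ in it. For $1\le j\le m$ the set $\tau\cup\{v_{j-1},v_j\}$ is a simplex of $K$; by (K1) choose an $n$-simplex $\sigma_j$ containing it. Put $\sigma_0=\sigma$, $\sigma_{m+1}=\sigma'$. Then for $0\le j\le m$ both $\sigma_j$ and $\sigma_{j+1}$ contain $\tau\cup\{v_j\}$. By induction they are joined by a sequence whose consecutive members share an $(n-1)$-simplex containing $\tau\cup\{v_j\}$, hence containing $\tau$. Concatenate.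

**Step 3: (O).** Since $|K|$ is a connected compact orientable $n$-manifold, $H_n(|K|;\mathbb Z)\cong\mathbb Z$, so there is a nonzero simplicial $n$-cycle. At an $(n-1)$-simplex the boundary has, by (K2), just two contributions, which cancel. So the coefficients of the two $n$-simplices have equal absolute values. By (N) for $\tau=\emptyset$, all coefficients have the same nonzero absolute value. Orient every $n$-simplex so that its coefficient is positive. Then the coefficients are all equal, and cancellation says that the two orientations induced on each $(n-1)$-simplex are opposite. $\square$

## 10. The table of an oriented complex, and the proof of Theorem 4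

First, a remark on components that is valid for every alternating $n$-quasigroup.

**Lemma 8.** Let $C$ be a component of $\mathrm{oser}(A)$. Then $C$ is open in $\widehat C$ and $C\subseteq E(C)$. The set $E(C)$ is connected and open in $\widehat C$, and the components of $\mathrm{ser}(A)$ are exactly the sets $E(C)$.

*Proof.* Let $c\in C$, and let $r>0$ be so small that the closed $d_C$-ball $Q$ of radius $r$ about $c$ is compact. A point $u\in\widehat C$ at distance less than $r$ from $c$ is a limit of points of $C$ that eventually lie in $Q$. As $Q$ is compact, it is closed in $\widehat C$, so $u\in Q\subseteq C$. Hence $C$ is open in $\widehat C$, and since it is an $n$-manifold, $C\subseteq E(C)$. The set $E(C)$ lies between the connected set $C$ and its closure $\widehat C$, so it is connected. It is open since it is a union of open sets. In the disjoint union $\mathrm{ser}(A)$ each $E(C)$ is connected, open and closed. $\square$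

**Proposition 9.** For every $K\in\mathcal K_n$, $n\ge2$, there are a finite alternating $n$-quasigroup $A$ and a component $C$ of $\mathrm{oser}(A)$ with $\widehat C\cong|K|$.

Let $V$ be the vertex set and $S$ the set of $n$-simplices of $K$, coherently oriented by (O), and let $D=V\sqcup S$.

**Step 1: the table.** For $\sigma\in S$ and a facet $\rho=\sigma\setminus\{w\}$, call an ordering $x=(x_1,\dots,x_n)$ of $\rho$ *$\sigma$-positive* if $(w,x_1,\dots,x_n)$ is a positive ordering of $\sigma$. By coherence, if $\sigma\ne\sigma'$ are the two $n$-simplices containing $\rho$, every ordering of $\rho$ is positive for exactly one of them. Let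
$$P=\{(x,\sigma): x\text{ is a }\sigma\text{-positive ordering of a facet of }\sigma\}\subseteq D^n\times D .$$
For $n=2$ this is table (1). For a single tetrahedron $\sigma$ with positive ordering $(1,2,3,4)$ it prescribes $f(2,3,4)=f(1,4,3)=f(1,2,4)=f(1,3,2)=\sigma$ and the cyclic shifts: one checks that $(1,2,3,4)$, $(2,1,4,3)$, $(3,1,2,4)$, $(4,1,3,2)$ are even.

**Step 2: $P$ satisfies the hypotheses of Theorem 5 with $H=\mathrm{Alt}_n$.** (ii) holds because an even permutation of $x$ keeps $(w,x)$ positive, and (iii) because $x$ orders a simplex. For (i) there are two cases. If $(x,\sigma),(x,\sigma')\in P$, then $\sigma=\sigma'$ by coherence. Let $(x,\sigma),(x',\sigma)\in P$ with $x_i=x_i'$ for $i\ne p$ (again $x'$ is just another tuple), and suppose $x_p\ne x'_p$. Then the $n+1$ vertices of $\sigma$ are the $x_i$ and $x'_p$, so $x'_p$ is the vertex omitted by $x$ and $x_p$ is the one omitted by $x'$. The orderings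
$$(x'_p,x_1,\dots,x_p,\dots,x_n),\qquad(x_p,x_1,\dots,x'_p,\dots,x_n)$$
of $\sigma$ are both positive, but they differ by a transposition, a contradiction. So $x=x'$.

Let $(A,f)$ be the finite alternating $n$-quasigroup given by Theorem 5. From here on $x'$ again means $(x_2,x_1,x_3,\dots,x_n)$.

**Step 3: the simplices.** Let $K'$ be the subdivision of $K$ obtained by coning $\partial\sigma$ from the barycenter $b_\sigma$ for each $\sigma\in S$. Its $n$-simplices are $\rho*b_\sigma$ with $\rho$ a facet of $\sigma$. Given such a pair $(\rho,\sigma)$, let $x$ be a $\sigma$-positive ordering of $\rho$; it is unique up to $\mathrm{Alt}_n$. Then $f(x)=\sigma$. The tuple $x'$ is positive for the other $n$-simplex $\sigma'\supset\rho$, so $f(x')=\sigma'\ne\sigma$ and $x$ is admissible. Identify $\Delta_{[x]}$ with $\rho*b_\sigma$ by the affine map that sends the vertex labelled $x_i$ to $x_i$ and the apex to $b_\sigma$. Let $I$ be the set of these classes. It is in bijection with the pairs $(\rho,\sigma)$, since $\rho$ is the set of entries of $x$ and $\sigma=f(x)$.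

**Step 4: the gluings are those of $K'$.** Rule (a) glues the facet $\rho$ of $\rho*b_\sigma$ to the facet $\rho$ of $\rho*b_{\sigma'}$, labels matched.

For rule (b) consider the facet of $\Delta_{[x]}$ opposite $x_p$. Let $w_0$ be the vertex of $\sigma$ not in $\rho$, and let $y^0$ be given by $y^0_p=x_q$, $y^0_q=w_0$, $y^0_i=x_i$ otherwise. This is an ordering of the facet $\sigma\setminus\{x_p\}$. Compare the orderings $(w_0,x)$ and $(x_p,y^0)$ of $\sigma$, with places numbered $0,\dots,n$. In the first, the places $0,p,q$ carry $w_0,x_p,x_q$; in the second they carry $x_p,x_q,w_0$. They differ by a $3$-cycle, so $(x_p,y^0)$ is positive, $y^0$ is $\sigma$-positive, and $f(y^0)=\sigma$. By uniqueness $w=w_0$ and $y=y^0$. So the facet $(\rho\setminus x_p)*b_\sigma$ of $\rho*b_\sigma$ is glued, labels matched, to the same simplex viewed as a facet of $(\sigma\setminus x_p)*b_\sigma$.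

Hence the simplices indexed by $I$ are glued only among themselves. Every $(n-1)$-simplex of $K'$ is either a facet $\rho$ from $K$, lying in $\rho*b_\sigma$ and $\rho*b_{\sigma'}$ only, or of the form $\eta*b_\sigma$ with $\eta$ of dimension $n-2$, lying in the two simplices $\rho*b_\sigma$ with $\eta\subset\rho\subset\sigma$. So two facets of the simplices in $I$ are glued exactly when they are the same $(n-1)$-simplex of $K'$.

**Step 5: around every face the gluings connect everything.** This is what will make the quotient equal to $|K'|$ also at low-dimensional faces. Claim: for $\tau$ a simplex of $K'$ or $\tau=\emptyset$, any two $n$-simplices $\rho*b_\sigma$ and $\rho_1*b_{\sigma_1}$ of $K'$ containing $\tau$ are joined by a sequence of $n$-simplices of $K'$, consecutive ones sharing an $(n-1)$-simplex that contains $\tau$.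

If $\sigma=\sigma_1$ and $\rho\ne\rho_1$, then $(\rho\cap\rho_1)*b_\sigma$ is a common facet, and it contains $\tau$. This settles the case where $\tau$ contains some $b_\sigma$, because then $\sigma=\sigma_1$. Otherwise $\tau\in K$ or $\tau=\emptyset$, with $\tau\subseteq\rho\cap\rho_1$. By (N) there are $n$-simplices $\sigma=\sigma^0,\dots,\sigma^m=\sigma_1$ of $K$ and $(n-1)$-simplices $\rho^j\supseteq\tau$ with $\rho^j\subset\sigma^{j-1}\cap\sigma^j$. Writing $(\rho,\sigma)$ for $\rho*b_\sigma$, take
$$(\rho,\sigma^0),(\rho^1,\sigma^0),(\rho^1,\sigma^1),(\rho^2,\sigma^1),\dots,(\rho^m,\sigma^m),(\rho_1,\sigma^m),$$
with repetitions deleted. Steps with the same second entry are as in the first case, and a step from $(\rho^j,\sigma^{j-1})$ to $(\rho^j,\sigma^j)$ shares $\rho^j\supseteq\tau$.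

**Step 6: the quotient and the completion.** By the claim with $\tau=\emptyset$, the simplices of $I$ form exactly one component $C$ of $\mathrm{oser}(A)$. Let $X_C$ be the quotient of these finitely many simplices by the gluings of closed facets. The identifications of Step 3 give a map $X_C\to|K'|$ that is well defined by Step 4, continuous and onto. It is injective. Indeed, let a point $u$ of $|K'|$, in the interior of a simplex $\tau$, come from points of two $n$-simplices. Both contain $\tau$. Along the sequence of Step 5 the consecutive simplices are glued along facets containing $\tau\ni u$, so the two preimages of $u$ are identified. By compactness $X_C\cong|K'|=|K|$. The barycentric coordinates of $K'$ give an injective map $\psi\colon X_C\to\mathbb R^{V\sqcup S}$ that is affine on each simplex, hence Lipschitz there. By Lemma 3 the gluings have the form required in Lemma 1, and Lemma 1 gives $\widehat C\cong X_C\cong|K|$. $\square$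

**Proof of Theorem 4.** Let $M\cong|K|$ be connected, compact and orientable of dimension $n$. By Lemma 7, $K\in\mathcal K_n$. By Proposition 9 there are a finite alternating $n$-quasigroup $A$ and a component $C$ of $\mathrm{oser}(A)$ with $\widehat C\cong|K|\cong M$. As $M$ is an $n$-manifold, every point of $\widehat C$ has a neighbourhood homeomorphic to $\mathbb R^n$, so $E(C)=\widehat C\cong M$. By Lemma 8 it is a component of $\mathrm{ser}(A)$. $\blacksquare$

## 11. Cells of a finite serenation, and the proof of Theorem 6

One half of (a) is done: for $K\in\mathcal K_n$, Proposition 9 gives $\widehat C\cong|K|$ with $A$ finite, so $E(C)\cong\mathrm{Reg}_n(|K|)$, and $E(C)$ is a component of $\mathrm{ser}(A)$ by Lemma 8.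

For the other half, let $A$ be a finite alternating $n$-quasigroup and $C$ a component of $\mathrm{oser}(A)$, made from the simplices $\Delta_i$, $i\in I$, with $I$ finite, and let $X_C$ be the quotient of $\bigsqcup_I\Delta_i$ by the gluings of closed facets. By Lemma 8 it suffices to find $K\in\mathcal K_n$ with $\widehat C\cong X_C\cong|K|$. The difficulty is that different simplices may share all their vertices, so $X_C$ itself need not be a simplicial complex; a barycentric subdivision repairs this.

**Step 1: marks.** Give a vertex of $\Delta_{[x]}$ the mark $(0,x_i)$ if it is labelled $x_i$, and $(1,z)$ if it is the apex with label $z$. The $n+1$ marks in one simplex are distinct by Lemma 3. The gluings are affine and preserve marks: rule (a) matches base labels with base labels, and rule (b) matches base labels and the common apex label $z=f(x)=f(y)$. So every point has marked barycentric coordinates, and equivalent points have equal ones. In particular, two equivalent points of one $\Delta_i$ coincide: each $\Delta_i$ injects into $X_C$.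

**Step 2: cells.** If a facet gluing carries a point $p$ to $q$, it carries the carrier of $p$ (the face whose interior contains $p$) onto the carrier of $q$. So if $p\in\Delta_i$ and $q\in\Delta_k$ are equivalent with carriers $F$ and $F'$, a chain of facet gluings carries $F$ onto $F'$, and the composite is the mark-preserving affine bijection. Call the classes of (nonempty) faces under such chains *cells*. All representatives of a cell have the same marks, so distinct faces of one $\Delta_i$ represent distinct cells. No gluing applies to a whole $\Delta_i$, so the $n$-cells correspond to the elements of $I$.

Let $\mathcal P$ be the finite set of cells, and write $e\le e'$ if some representative of $e$ is a face of some representative of $e'$. If $e\le e'$, then *every* representative of $e'$ has a unique face representing $e$. For existence, transport the given face along a gluing chain from the given representative of $e'$; uniqueness was just noted. It follows that $\le$ is a partial order. It is reflexive. If $e\le e'\le e''$, then a representative of $e''$ has a face representing $e'$, which has a face representing $e$. If $e\le e'\le e$, the dimensions are equal, so the face in question is the whole representative and $e=e'$.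

**Step 3: $X_C$ is the order complex.** Let $K$ be the order complex of $\mathcal P$: its vertices are the cells and its simplices the nonempty chains. Send the barycenter of each face of each $\Delta_i$ to its cell and extend affinely over the simplices of the barycentric subdivision of $\Delta_i$. Gluings respect barycenters, cells and barycentric subdivisions, so this gives a continuous map $X_C\to|K|\subset\mathbb R^{\mathcal P}$.

It is onto. Let $e_0<\dots<e_k$ be a chain and $F_k$ a representative of $e_k$. Taking successively the face of $F_k$ representing $e_{k-1}$, the face of that one representing $e_{k-2}$, and so on, we realize the chain by nested faces $F_0\subset\dots\subset F_k$ of one simplex.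

It is injective. Let $p\in\Delta_i$ and $q\in\Delta_j$ have the same image, in the interior of the simplex $e_0<\dots<e_k$. Then $p$ lies in the interior of the simplex spanned by the barycenters of faces $F_0\subset\dots\subset F_k$ of $\Delta_i$, and $q$ likewise for faces $F'_0\subset\dots\subset F'_k$ of $\Delta_j$, with $F_l,F'_l$ representing $e_l$ and with the same coefficients. A gluing chain carries $F_k$ affinely onto $F'_k$. It carries $F_l$ to a face of $F'_k$ representing $e_l$, which is $F'_l$ by uniqueness. So it carries barycenters to barycenters and $p$ to $q$, and these are the same point of $X_C$.

By compactness $X_C\cong|K|$. The map $X_C\to\mathbb R^{\mathcal P}$ is injective, and on each $\Delta_i$ it is continuous and piecewise affine, hence Lipschitz. Lemma 1 gives $\widehat C\cong X_C\cong|K|$.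

**Step 4: (K1) and (K2).** Dimensions increase strictly along chains of cells. A chain is realized by nested faces of some $\Delta_i$, and these extend to a full flag of faces of $\Delta_i$. So every chain lies in a maximal chain with one cell in each dimension $0,\dots,n$. This is (K1).

An $(n-1)$-simplex of $K$ is a chain with exactly one dimension $p$ missing. If $p<n$, take a representative $F$ of the cell of dimension $p+1$. Inside it, let $G$ be the face representing the cell of dimension $p-1$ ($G=\emptyset$ if $p=0$). The $p$-cells below the cell of $F$ correspond to the $p$-faces of $F$, and by uniqueness of representing faces such a cell is above the $(p-1)$-cell exactly when its face contains $G$. There are exactly two $p$-faces of $F$ containing $G$, hence two completions. If $p=n$, the $(n-1)$-cell of the chain is represented by a facet and by the one facet glued to it, and by nothing else. The two lie in different simplices, since different faces of one simplex represent different cells. So exactly two $n$-cells lie above it. This is (K2).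

**Step 5: (N).** Let $c$ be a chain, possibly empty, and consider two maximal chains containing $c$.

First suppose both end in the same $n$-cell $\Delta_i$. Maximal chains of faces of $\Delta_i$ correspond to orderings $(v_0,\dots,v_n)$ of its vertices, the faces being the spans of the initial segments. Those containing $c$ are the orderings that list first the vertices of the smallest face of $c$, then the further vertices of the next one, and so on, in blocks. Any two such orderings are joined by adjacent transpositions within blocks. Each of these changes one member of the flag, not in $c$; so consecutive flags share an $(n-1)$-simplex of $K$ containing $c$.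

Now suppose that the chains end in different $n$-cells $\Delta_i,\Delta_j$. Then $c$ contains no $n$-cell. If $c\neq\emptyset$, let $e$ be its top cell. Both $\Delta_i$ and $\Delta_j$ have a face representing $e$, and by the definition of cells they are joined by a sequence of simplices, consecutive ones glued along facets whose cells are $\ge e$. If $c=\emptyset$, they are joined by a sequence of gluings because $C$ is connected. For each facet gluing in this sequence, with $g$ the cell of the facet, $c\cup\{g\}$ is a chain. Move inside the current simplex, by the first case, to a maximal chain containing $c$ and $g$; then exchange the $n$-cell for that of the next simplex. The exchange keeps the other $n$ members, which form an $(n-1)$-simplex of $K$ containing $c$. At the end, move inside $\Delta_j$ to the desired chain.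

**Step 6: (O).** Orient $\Delta_{[x]}$ by the ordering $(z,x_1,\dots,x_n)$. This is well defined, because $x$ is determined up to $\mathrm{Alt}_n$. We claim that glued simplices induce opposite orientations on the common facet. In (a), the two induced orientations are $(x_1,x_2,x_3,\dots,x_n)$ and $(x_2,x_1,x_3,\dots,x_n)$, which are opposite. In (b), let $O_1$ be the orientation $(z,\dots,w,\dots,x_q,\dots)$ of $\Delta_{[y]}$ obtained from that of $\Delta_{[x]}$ by writing $w$ in place of $x_p$. It induces the same orientation on the common facet as $\Delta_{[x]}$ does. The chosen orientation of $\Delta_{[y]}$ is $(z,\dots,x_q,\dots,w,\dots)$, with $x_q$ at place $p$ and $w$ at place $q$. It differs from $O_1$ by a transposition, so it induces the opposite orientation.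

Now orient $K$. An $n$-simplex $e_0<\dots<e_n$ of $K$ is a flag in one $\Delta_i$, given by an ordering $(v_0,\dots,v_n)$ of its vertices. Orient it by $(e_0,\dots,e_n)$ if this ordering is positive in $\Delta_i$, and oppositely if it is negative. Consider two $n$-simplices of $K$ sharing an $(n-1)$-simplex, with cells differing in dimension $l$. In both, the differing vertex stands at place $l$ of the list $(e_0,\dots,e_n)$. So the induced orientations are opposite exactly when the two orderings of vertices have opposite signs. If $l<n$, the flags lie in the same $\Delta_i$ and the orderings differ by transposing $v_l$ and $v_{l+1}$: opposite signs. If $l=n$, the flags lie in two simplices glued along the facet $v_0,\dots,v_{n-1}$, and the orderings are $(v_0,\dots,v_{n-1},v_n)$ and $(v_0,\dots,v_{n-1},v_n^*)$, where $v_n$ and $v_n^*$ are the vertices opposite that facet. As the two simplices induce opposite orientations on the facet, the signs are opposite. So $K$ is coherently oriented, $K\in\mathcal K_n$, and $E(C)=\mathrm{Reg}_n(\widehat C)\cong\mathrm{Reg}_n(|K|)$. This proves (a).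

**Step 7: part (b).** "If" is Theorem 4. For "only if", let $M$ be a connected compact $n$-manifold homeomorphic to a component of $\mathrm{ser}(A)$ with $A$ finite, so $M\cong E(C)$ by Lemma 8. The set $E(C)$ is nonempty, open in $\widehat C$, and compact, hence closed. $\widehat C$ is connected, because its dense subset $C$ is. So $E(C)=\widehat C\cong|K|$ with $K\in\mathcal K_n$, and $M$ is triangulable. By (O) the sum of the coherently oriented $n$-simplices of $K$ is a simplicial $n$-cycle, and it is nonzero. As $\dim K=n$, there are no $n$-boundaries, so $H_n(M;\mathbb Z)\ne0$. A connected compact $n$-manifold with $H_n(M;\mathbb Z)\neq0$ is orientable. $\blacksquare$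

## 12. Size of $A$, and several manifolds at once

**Size.** If $M$ has a triangulation with $v$ vertices and $s$ $n$-simplices, then $|D|=v+s$ in Section 10, and the $A$ constructed has $2^{2(v+s)}$ elements. For the boundary of a tetrahedron, $v=s=4$ and $|A|=2^{16}$, while subtraction on $\mathbb Z/3$ already gives $S^2$ with three elements. The construction makes no attempt to be economical.

**Families.** Let $M_1,\dots,M_r$ be connected compact orientable triangulable $n$-manifolds, with tables $P_1,\dots,P_r$ as in Section 10 on disjoint label sets $D_1,\dots,D_r$. The union $P=\bigcup_jP_j$ on $D=\bigsqcup_jD_j$ satisfies (i)–(iii): elements of different $P_j$ have no coordinate in common, and (ii), (iii) concern one element at a time. Apply Theorem 5 to $P$. Steps 3 to 6 of Section 10 use only the values of $f$ prescribed by the table of the complex at hand, so they apply to each $M_j$ separately. The sets of simplices used are disjoint for different $j$. So one finite $A$ has all of $M_1,\dots,M_r$ as distinct components of $\mathrm{ser}(A)$.
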